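# Orlik–Solomon algebras that are not equivariantly log concave

## 1. A character that $V^i\otimes V^l$ has and $V^j\otimes V^k$ lacks

Throughout, $M$ is a matroid of positive rank on a finite set $E$, and $\Gamma$ is a finite group acting on $E$ and preserving the independent sets of $M$. Attached to $M$ are the Orlik–Solomon algebra $A(M)$ and its reduced version $B(M)$. Both are graded $\mathbb Q$-algebras on which $\Gamma$ acts; their definitions are recalled in Section 2.

**Theorem 1.** Let $D\ge 2$ and $c\ge 0$ be integers, and put $i=2D^2+c$ and $l=i+D$. There are a matroid $M$, representable over $\mathbb Q$, a finite group $\Gamma$ acting on it, and a one-dimensional character $\chi:\Gamma\to\{\pm1\}$ such that for both $V=A(M)$ and $V=B(M)$: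

1. $\chi$ occurs in $V^i\otimes V^l$ with multiplicity exactly $1$;
2. $\chi$ does not occur in $V^j\otimes V^k$ whenever $i<j\le k<l$ and $j+k=i+l$.

Hence for every quadruple $i<j\le k<l$ with $i+l=j+k$ and $i\ge 2(l-i)^2$ there is a counterexample to $V^i\otimes V^l\subset V^j\otimes V^k$, and even to $V^i\otimes V^l\subset (V^j\otimes V^k)^{\oplus m}$ for every $m$. In particular (take $D=2$), for every $d\ge 9$ the inclusion $V^{d-1}\otimes V^{d+1}\subset V^d\otimes V^d$ fails for some $M$.

**Proposition 2.** The inclusions with $i=0$ always hold: if $0\le j\le k\le l$ and $j+k=l$, then $V^0\otimes V^l$ is isomorphic to a subrepresentation of $V^j\otimes V^k$, for $V=A(M)$ and $V=B(M)$ and for every $M$ and $\Gamma$.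

Here is what these statements answer. A graded representation $V=\bigoplus_{i\ge0}V^i$ of $\Gamma$ is called *strongly equivariantly log concave* if, whenever $i\le j\le k\le l$ and $i+l=j+k$, the representation $V^i\otimes V^l$ is isomorphic to a subrepresentation of $V^j\otimes V^k$. If $\Gamma$ is trivial, this just says $\dim V^i\cdot\dim V^l\le \dim V^j\cdot\dim V^k$. With a group present, the inequality must hold for the multiplicity of each irreducible representation separately. Matherne, Miyata, Proudfoot and Ramos ("Equivariant log concavity and representation stability", arXiv:2104.00715, 2021) state the following.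

**Conjecture.** $A(M)$ and $B(M)$ are strongly equivariantly log concave.

Theorem 1 says that the conjecture is false for both algebras. The smallest case, $D=2$ and $c=0$, concerns the quadruple $(8,9,9,10)$; the matroid will have rank $12$ and $37$ elements. The failure is as strong as possible for a single irreducible: a one-dimensional representation is present on one side and absent on the other, so taking many copies of the right-hand side does not help.

Two remarks on the range. For given $D,c$, one triple $(M,\Gamma,\chi)$ serves all intermediate pairs $(j,k)$ at once. And the "Hence" follows from items 1 and 2: if $i<j\le k<l$ with $i+l=j+k$ and $i\ge2(l-i)^2$, then $D:=l-i\ge2$ and $c:=i-2D^2\ge0$ are allowed parameters. For $D=2$ and $(j,k)=(d,d)$ we have $i=d-1$, and the condition $i\ge 8$ is $d\ge9$. These notes do not settle which of the remaining quadruples, those with $0<i<2(l-i)^2$, hold for all $M$.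

## 2. Matroids, nullity and the two algebras

**Matroids.** A matroid on $E$ is given by its family $\mathcal I(M)$ of independent sets. It has a rank function $r$, where $r(X)$ is the size of a largest independent subset of $X$. A *circuit* is a minimal dependent set. A *loop* is an element $x$ with $\{x\}$ dependent, and two non-loops $x\ne y$ are *parallel* if $\{x,y\}$ is dependent. The matroid is *representable over $\mathbb Q$* if there is a rational matrix with columns indexed by $E$ in which a set is independent exactly when the corresponding columns are linearly independent. The uniform matroid $U_{d,Y}$ on $Y$ has as independent sets all sets of size at most $d$. A direct sum of matroids lives on the disjoint union, and a set is independent when each of its pieces is.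

**Definition (nullity).** The nullity of $X$ in a matroid with rank function $r$ is $|X|-r(X)$. It counts how many elements of $X$ must be dropped to reach an independent set.

*Example.* In $U_{2,Y}\oplus(\text{loop }z)$ with $|Y|=4$, the whole set has nullity $5-2=3$: two elements of $Y$ are superfluous, and so is $z$.

**Definition (Orlik–Solomon algebra).** In the exterior algebra $\Lambda_{\mathbb Q}[e_x:x\in E]$ let $\partial$ be the map with
$$\partial(e_{x_1}\cdots e_{x_k})=\sum_{r=1}^k(-1)^{r-1}e_{x_1}\cdots\widehat{e_{x_r}}\cdots e_{x_k}.$$
$A(M)$ is the quotient by the ideal generated by $\partial e_C$ for all circuits $C$ of $M$, where $e_C$ is the product of the $e_x$, $x\in C$, in some order. $B(M)$ is the subalgebra of $A(M)$ generated by the differences $e_x-e_y$. Both are graded by degree, and $\Gamma$ acts by $g\cdot e_x=e_{gx}$.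

The map $\partial$ is the unique derivation in the graded sense, $\partial(ab)=(\partial a)b+(-1)^{\deg a}a\,\partial b$, with $\partial e_x=1$; it satisfies $\partial^2=0$. If $x$ is a loop, then $\partial e_x=1$ lies in the ideal, so $A(M)=0$. If there is no loop, all relations have positive degree and $A^0=B^0=\mathbb Q$ with trivial action.

*Example.* Let $M=U_{2,3}$ on $\{1,2,3\}$, with $\Gamma=S_3$. The only circuit is $\{1,2,3\}$, and the relation is $e_2e_3-e_1e_3+e_1e_2=0$; multiplying it by $e_1$ gives $e_1e_2e_3=0$. So the dimensions of $A$ are $1,3,2$. In $B$ we have $(e_1-e_2)(e_1-e_3)=e_1e_2-e_1e_3+e_2e_3=0$, so the dimensions of $B$ are $1,2,0$. As representations, $A^1=\mathbf 1\oplus\rho$ and $B^1=\rho$, where $\rho$ is the two-dimensional irreducible. The map $\partial$ sends the basis $e_1e_2,\ e_1e_3$ of $A^2$ to $e_2-e_1,\ e_3-e_1$, so $A^2\cong\rho$. The conjecture for $(0,1,1,2)$ asks for $\rho\subset(\mathbf1\oplus\rho)\otimes(\mathbf1\oplus\rho)$, which is true.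

**Representations.** Representations of finite groups over $\mathbb Q$ are completely reducible. For a character $\chi:\Gamma\to\{\pm1\}$, the multiplicity of $\chi$ in $W$ is the dimension of $\{w\in W: gw=\chi(g)w\text{ for all }g\}$. We call the elements of this space $\chi$-vectors. If $W$ is isomorphic to a subrepresentation of $W'$, the multiplicity of $\chi$ in $W$ is at most that in $W'$.

## 3. Degree zero and the Boolean matroid

**Proof of Proposition 2.** If $M$ has a loop, everything is $0$. Otherwise $V^0=\mathbb Q$ is trivial. Both algebras are generated in degree $1$, so multiplication $V^j\otimes V^k\to V^{j+k}=V^l$ is surjective, and it is $\Gamma$-equivariant. By complete reducibility $V^l\cong V^0\otimes V^l$ is a subrepresentation of $V^j\otimes V^k$. $\square$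

Next consider a matroid with no circuits at all: $M=U_{|E|,E}$, so that $A(M)=\Lambda=\Lambda[e_x:x\in E]$. Then the conjecture holds, and the reason suggests how one might try to prove it in general: move one generator at a time from the right factor to the left.

Let $e_x$ also denote left multiplication by $e_x$, and let $\iota_x$ be the derivation (in the graded sense) with $\iota_x e_y=\delta_{xy}$. Then $\iota_xe_y+e_y\iota_x=\delta_{xy}$. The $e_x$ anticommute with each other, and so do the $\iota_x$. On $\Lambda\otimes\Lambda$ put
$$\Phi=\sum_x e_x\otimes\iota_x,\qquad \Psi=\sum_x\iota_x\otimes e_x .$$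
Both commute with $\Gamma$, and $\Phi$ maps $\Lambda^i\otimes\Lambda^l$ to $\Lambda^{i+1}\otimes\Lambda^{l-1}$. We compute
$$\Psi\Phi-\Phi\Psi=\sum_{x,y}\big(\iota_xe_y\otimes e_x\iota_y-e_y\iota_x\otimes\iota_ye_x\big).$$
For $x\neq y$ the two signs in $\iota_xe_y=-e_y\iota_x$ and $e_x\iota_y=-\iota_ye_x$ cancel, so the term is $0$. For $x=y$, writing $\nu_x=e_x\iota_x$, the term is $(1-\nu_x)\otimes\nu_x-\nu_x\otimes(1-\nu_x)=1\otimes\nu_x-\nu_x\otimes1$. Since $\sum_x\nu_x$ is multiplication by the degree, $\Psi\Phi-\Phi\Psi$ acts on $\Lambda^i\otimes\Lambda^l$ as the scalar $l-i$. So $\Psi,\Phi$ generate an action of $\mathfrak{sl}_2$ in which $\Phi$ lowers the weight $l-i$ by $2$. In a finite-dimensional representation of $\mathfrak{sl}_2$ the lowering operator is injective on every positive weight space. Hence $\Phi$ is injective as long as $l-i>0$, and iterating it embeds $\Lambda^i\otimes\Lambda^l$ in $\Lambda^j\otimes\Lambda^k$.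

For $B(M)=\Lambda(W)$, with $W$ spanned by the differences, the same argument works with a basis $(w_a)$ of $W$ and its dual basis. The operator $\sum_a w_a\otimes\iota_{w_a^*}$ does not depend on the basis, so it commutes with $\Gamma$.

The question is what circuits do to $\Phi$. To see this clearly we first produce matroids whose algebra $B(M)$ is as simple as a monomial quotient of $\Lambda$.

## 4. An extra point that makes $B(M)$ monomial

**Lemma 3.** Let $R$ be a $\mathbb Q$-representable matroid on a finite set $Y$ with rank function $r$, and let $h\ge0$. The sets $X\subseteq Y$ with $|X|-r(X)\le h$ are the independent sets of a $\mathbb Q$-representable matroid.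

*Example.* If every element of $Y$ is a loop, the nullity of $X$ is $|X|$, and the new matroid is $U_{h,Y}$ (when $h\le|Y|$).

*Proof.* Let $P$ be a rational matrix representing $R$. Append $h$ rows of indeterminates. If $|X|-r(X)>h$, then under every specialization the columns $X$ have rank at most $r(X)+h<|X|$, so they are dependent.

Suppose $|X|-r(X)\le h$. Choose $X'\subseteq X$ such that the columns $X'$ of $P$ form a basis of the span of the columns $X$. Specialize the new rows to $0$ on $X'$ and to distinct unit vectors on the at most $h$ elements of $X\setminus X'$. The columns $X$ are then independent: in a linear relation, the new rows force the coefficients on $X\setminus X'$ to vanish, and then the old rows force those on $X'$ to vanish. So some $|X|\times|X|$ minor on the columns $X$ is a nonzero polynomial in the indeterminates. There are finitely many such $X$ and $\mathbb Q$ is infinite, so one rational specialization makes all the chosen minors nonzero at once. This matrix represents the required matroid. $\square$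

We now describe a construction that takes a small matroid $N_0$ as input.

**Construction.** Let $N_0$ be a loopless $\mathbb Q$-representable matroid on a finite set $E_0$, and let $G$ be a group of permutations of $E_0$ preserving $\mathcal I(N_0)$.

* *Doubling.* Let $S=E_0\times\{1,-1\}$, with projection $\pi:S\to E_0$. The matroid $N$ on $S$ has $X$ independent iff $\pi|_X$ is injective and $\pi(X)\in\mathcal I(N_0)$. That is, every element gets a parallel twin; repeating columns shows that $N$ is $\mathbb Q$-representable.
* *The extra point.* Let $E=S\sqcup\{0\}$, and let $M$ be the matroid given by Lemma 3 with $h=1$ from $N\oplus(\text{loop }0)$. For $X\subseteq S$ this means: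
 $X$ is independent in $M$ iff its nullity in $N$ is at most $1$, and $X\cup\{0\}$ is independent in $M$ iff $X$ is independent in $N$ (its nullity in $N\oplus(\text{loop }0)$ is $|X|-r_N(X)+1$).
* *The group.* $\Gamma$ is the group of pairs $(g,s)$ with $g\in G$ and $s:E_0\to\{\pm1\}$, acting by $(x,\epsilon)\mapsto(gx,s(x)\epsilon)$ on $S$ and fixing $0$. It preserves $N$, since $\pi$ intertwines it with $G$, and therefore $M$.

The matroid $M$ is loopless: single elements of $S$ have nullity at most $1$, and $\{0\}$ is independent because $\emptyset$ is.

*Example.* Let $E_0$ be one non-loop. Then $N=U_{1,2}$, the pair $S$ has nullity $1$, so all proper subsets of $E$ are independent and $E=S\cup\{0\}$ is not. So $M=U_{2,3}$. We found $\dim B(U_{2,3})=1,2,0$, which are also the dimensions of $\Lambda[e_1,e_2]/(e_1e_2)$. This is not an accident.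

**Lemma 4.** With $M$, $N$, $\Gamma$ as in the Construction, $A^d(M)\cong B^d(M)\oplus B^{d-1}(M)$ for all $d$, and
$$B(M)\cong F:=\Lambda_{\mathbb Q}[e_x:x\in S]\,/\,(e_C:\ C\text{ a circuit of }N),$$
as graded representations of $\Gamma$.

*Proof.* **Step 1: split $A$ using the fixed point $0$.** Write $A=A(M)$, $B=B(M)$. The Orlik–Solomon ideal is spanned by elements $a\,\partial e_C$ with $a$ homogeneous, and $\partial(a\,\partial e_C)=(\partial a)\,\partial e_C$ because $\partial^2=0$. So $\partial$ preserves the ideal and acts on $A$; it commutes with $\Gamma$.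

Since $e_x-e_y=(e_x-e_0)-(e_y-e_0)$, the algebra $B$ is generated by the elements $e_x-e_0$. The derivation $\partial$ kills them, so $\partial B=0$. Since $e_x=(e_x-e_0)+e_0$, the algebra $A$ is generated by $B$ and $e_0$; as $e_0$ commutes up to sign with homogeneous elements and $e_0^2=0$, we get $A=B+e_0B$. If $b+e_0b'=0$ with $b,b'\in B$, apply $\partial$: the result is $\partial b+b'-e_0\,\partial b'=b'$, so $b'=0$, and then $b=0$. Hence
$$A=B\oplus e_0B,\qquad e_0B\cong B\ \text{with degrees shifted by }1 .$$
As $\Gamma$ fixes $e_0$, this is a decomposition of representations, and the first claim follows. Also $e_0A=e_0B$, so the composite $B\to A\to A/e_0A$ is an equivariant isomorphism.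

**Step 2: compute $A/e_0A$.** The purpose is to see that setting $e_0=0$ turns the relations into monomials. The algebra $A/e_0A$ is the quotient of $\Lambda[e_x:x\in S]$ by the images of all $\partial e_C$, $C$ a circuit of $M$, under $e_0\mapsto0$. There are two kinds of circuits.

*Circuits containing $0$.* These are exactly the sets $\{0\}\cup C'$ with $C'$ a circuit of $N$. Indeed, let $C'$ be a circuit of $N$. Then $\{0\}\cup C'$ is dependent in $M$, since $C'$ is dependent in $N$. Removing $0$ leaves $C'$, of nullity $1$, independent in $M$. Removing $x\in C'$ leaves $\{0\}\cup(C'\setminus x)$, independent in $M$ since $C'\setminus x$ is independent in $N$. So $\{0\}\cup C'$ is a circuit. Conversely, if $\{0\}\cup C'$ is a circuit of $M$ with $C'\subseteq S$, then $C'$ is dependent in $N$, and for each $x\in C'$ the set $\{0\}\cup(C'\setminus x)$ is independent in $M$, so $C'\setminus x$ is independent in $N$. Thus $C'$ is a circuit of $N$. The relation is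
$$\partial(e_0e_{C'})=e_{C'}-e_0\,\partial e_{C'}\ \longmapsto\ e_{C'} .$$

*Circuits $C\subseteq S$.* Here $C$ is dependent in $M$, so it has nullity at least $2$ in $N$. Each $C\setminus x$ then has nullity at least $1$, so it contains a circuit of $N$. Every term of $\partial e_C$ is therefore already in the ideal generated by the $e_{C'}$.

So the ideal is $(e_{C'}:C'\text{ a circuit of }N)$ and $A/e_0A=F$. $\square$

The ideal $(e_C)$ is spanned by the monomials of dependent sets. So $F^d$ has a basis of monomials $e_X$ with $X\in\mathcal I(N)$, $|X|=d$. Explicitly these are the products $e_{(x_1,\epsilon_1)}\cdots e_{(x_d,\epsilon_d)}$ with $\{x_1,\dots,x_d\}\in\mathcal I(N_0)$ of size $d$ (one fixed order for each set) and arbitrary signs $\epsilon_1,\dots,\epsilon_d$.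

## 5. Moving one element when some moves are forbidden

Now try the Boolean argument on $F$. Subsets of independent sets are independent, so the span of the independent monomials is stable under all $\iota_x$, and
$$\Phi(e_X\otimes e_Y)=\sum_{x\in S}e_xe_X\otimes\iota_xe_Y$$
is a well-defined equivariant map $F^i\otimes F^l\to F^{i+1}\otimes F^{l-1}$, where $e_xe_X=0$ if $x\in X$ or $X\cup x$ is dependent. If $|X|<|Y|$, the exchange axiom gives some $x\in Y\setminus X$ with $X\cup x$ independent, so $\Phi$ kills no basis vector. This looks promising.

It stops at the commutator. The proof needed $\iota_xe_y=-e_y\iota_x$ for $x\ne y$, and this fails in $F$: if $x\in X$, the set $X\cup y$ is dependent and $(X\setminus x)\cup y$ is independent of size $|X|$, then $\iota_xe_y$ kills $e_X$ but $e_y\iota_x$ does not. (Already in $U_{1,2}$: $\iota_xe_ye_x=0$ but $e_y\iota_xe_x=e_y$.) There is no $\mathfrak{sl}_2$, and nothing keeps $\Phi$ from killing combinations of basis vectors.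

This suggests how to look for a counterexample. Let $E_0$ contain several blocks of equal size, permuted by $G$. Suppose a pair $(I,L)$ with $I\sqcup L=E_0$ is such that the numbers $|I\cap(\text{block})|$ are all different, but that every *permitted* move of an element from $L$ to $I$ makes two of these numbers equal. A pair with two equal numbers has a symmetry that exchanges the two blocks, so it carries no vector that changes sign under exchange of blocks. The sign character of the block permutation would then see $(I,L)$ and see none of its neighbours. This only shows that the particular map $\Phi$ fails; for the theorem we must show that *no* pair of the intermediate sizes is seen. So we need an exact count of multiplicities.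

## 6. Flips turn multiplicities into orbits

This section is about the Construction for general $N_0$ and $G$. It finds the multiplicity of certain characters of $\Gamma$ in $F^j\otimes F^k$ by counting pairs of disjoint independent sets that cover $E_0$. Put $n=|E_0|$. For a character $\omega:G\to\{\pm1\}$ define
$$\chi_\omega(g,s)=\Big(\prod_{x\in E_0}s(x)\Big)\operatorname{sgn}(g)\,\omega(g),$$
where $\operatorname{sgn}(g)$ is the sign of $g$ as a permutation of $E_0$. This is a homomorphism: the sign function of $(g',s')(g,s)$ is $x\mapsto s(x)\,s'(gx)$, and its product over all $x$ is $\prod s\cdot\prod s'$. For $j+k=n$ let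
$$P_{j,k}=\{(I,L):\ I\sqcup L=E_0,\ |I|=j,\ |L|=k,\ I,L\in\mathcal I(N_0)\},$$
a set on which $G$ acts.

**Lemma 5.** (a) If $j+k<n$, then $\chi_\omega$ does not occur in $F^j\otimes F^k$. (b) If $j+k=n$ and $j,k\ge2$, the multiplicity of $\chi_\omega$ in $F^j\otimes F^k$ is the number of $G$-orbits in $P_{j,k}$ whose point stabilizers lie in $\ker\omega$.

*Proof.* **Step 1: a basis of eigenvectors for the flips.** Put $f_x^{\pm}=e_{(x,1)}\pm e_{(x,-1)}$. For fixed $I\in\mathcal I(N_0)$, the monomials of $F$ over $I$ are all products of one element $e_{(x,\pm1)}$ for each $x\in I$. Changing basis in each factor, $F^d$ has a basis of products $f_I^\sigma=\prod_{x\in I}f_x^{\sigma_x}$, with $I\in\mathcal I(N_0)$, $|I|=d$, $\sigma\in\{\pm\}^I$. Let $\tau_x\in\Gamma$ be the flip at $x$: $g=1$, $s(x)=-1$, and $s=1$ elsewhere. Then $\tau_xf_x^\pm=\pm f_x^\pm$, and $\tau_x$ fixes $f_y^\pm$ for $y\ne x$. So every $f_I^\sigma\otimes f_L^{\sigma'}$ is an eigenvector of every $\tau_x$, with eigenvalue $1$ if $x\notin I\cup L$.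

**Step 2: find the space where a $\chi_\omega$-vector must live.** Since $\chi_\omega(\tau_x)=-1$, all $\chi_\omega$-vectors lie in the space $U\subseteq F^j\otimes F^k$ on which every $\tau_x$ acts as $-1$. As our basis consists of joint eigenvectors, $U$ is spanned by the basis vectors in it, and these have $I\cup L=E_0$. If $j+k<n$ this is impossible, so $U=0$. This proves (a).

Let $j+k=n$. Then $I\cup L=E_0$ forces $I\cap L=\emptyset$, the eigenvalue of $\tau_x$ is the sign attached to $x$, and so all signs are $-$. Hence $U$ has a basis indexed by $P_{j,k}$.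

**Step 3: describe $U$ as a representation.** Write $f_x=f_x^-$ and fix a reference order of $E_0$. For $(I,L)\in P_{j,k}$ list $I=\{x_1,\dots,x_j\}$ and $L=\{x_{j+1},\dots,x_n\}$ so that $(x_1,\dots,x_n)$ is an even rearrangement of the reference order; this is possible because $j\ge2$ lets us swap two elements of $I$. Set
$$u_{I,L}=f_{x_1}\cdots f_{x_j}\otimes f_{x_{j+1}}\cdots f_{x_n}.$$
Two such listings differ by a pair $(\alpha,\beta)\in\mathrm{Sym}(I)\times\mathrm{Sym}(L)$ with $\operatorname{sgn}\alpha\operatorname{sgn}\beta=1$, and the vector changes by exactly this factor. So $u_{I,L}$ is well defined. Next,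
$$(g,s)f_x=e_{(gx,s(x))}-e_{(gx,-s(x))}=s(x)f_{gx}.$$
The list $(gx_1,\dots,gx_n)$ is a rearrangement of the reference order of sign $\operatorname{sgn}(g)$, whence
$$(g,s)\,u_{I,L}=\Big(\prod_xs(x)\Big)\operatorname{sgn}(g)\,u_{gI,gL}. \tag{1}$$
So $U\cong\big(\prod s\cdot\operatorname{sgn}\big)\otimes\mathbb Q[P_{j,k}]$, and the multiplicity of $\chi_\omega$ equals that of $\omega$ in the permutation representation $\mathbb Q[P_{j,k}]$ of $G$.

**Step 4: count.** A vector $\sum_{P}c_P\,P$ is an $\omega$-vector iff $c_{gP}=\omega(g)c_P$ for all $g$ and $P$. On one orbit, such a function is determined by its value at one point $P$. If the stabilizer of $P$ contains $g$ with $\omega(g)=-1$, then $c_P=-c_P$, so $c=0$ on the orbit. If $\omega=1$ on the stabilizer, then $c_{gP}:=\omega(g)$ is well defined. So each orbit contributes $1$ or $0$, as claimed. $\square$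

## 7. Blocks that charge for imbalance

We now choose $N_0$. For $D\ge2$, $c\ge0$ put $T_m=m(m+1)/2$, and let
$$E_0=A_1\sqcup\dots\sqcup A_{2D}\sqcup B_0,\qquad |A_r|=2D,\qquad |B_0|=D+2c .$$
Then $n=|E_0|=4D^2+D+2c=i+l$ with $i=2D^2+c$, $l=i+D$. The matroid $\bigoplus_rU_{D,A_r}\oplus(\text{loops }B_0)$ is $\mathbb Q$-representable, by a block-diagonal matrix with a $D\times2D$ Vandermonde block with distinct nodes for each $r$ and zero columns for $B_0$. Its rank function is $\sum_r\min(|X\cap A_r|,D)$, so its nullity is
$$\kappa(X)=|X\cap B_0|+\sum_r\max(|X\cap A_r|-D,\,0).$$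
Let $N_0$ be the matroid that Lemma 3 gives for $h=T_D+c$:
$$X\in\mathcal I(N_0)\iff\kappa(X)\le T_D+c. \tag{2}$$
Singletons have $\kappa\le1\le T_D+c$, so $N_0$ is loopless. Let $G$ be the group of all permutations of $E_0$ preserving $B_0$ and the partition $\{A_1,\dots,A_{2D}\}$; it preserves $\kappa$. Let $\theta(g)$ be the sign of the permutation of the $2D$ blocks induced by $g$. The Construction gives $N$, $M$, $\Gamma$; by Lemma 3, $M$ is $\mathbb Q$-representable. We take $\chi=\chi_\theta$.

Think of $\kappa$ as a cost, and of $T_D+c$ as the budget that each independent set may spend. Let $I\sqcup L=E_0$, and put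
$$t_r=|I\cap A_r|-D\in[-D,D],\quad y=|I\cap B_0|,\quad p=\sum_r\max(t_r,0),\quad q=\sum_r\max(-t_r,0).$$
Since $|L\cap A_r|-D=-t_r$ and $|L\cap B_0|=D+2c-y$,
$$\kappa(I)=y+p,\qquad \kappa(L)=D+2c-y+q,\qquad |I|=2D^2+p-q+y. \tag{3}$$
A block with imbalance $t_r$ costs $|t_r|$ in total, charged to $I$ if $t_r>0$ and to $L$ if $t_r<0$. Each element of $B_0$ costs $1$ to whoever holds it.

**Orbits.** The $G$-orbit of $(I,L)$ is determined by $y$ and the multiset $\{t_r\}$: given two pairs with the same data, match blocks with equal $t_r$, choose bijections between matched blocks that carry one first set to the other, and do the same on $B_0$.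

**Why the twist by $\theta$ is needed.** Suppose we took $\omega=1$ instead. By Lemma 5 the multiplicity of $\chi_1$ is then the number of all orbits. For $D=2$, $c=0$ the budget is $3$ and $|B_0|=2$, with four imbalances in $[-2,2]$.

* If $|I|=8$, then (3) gives $y=q-p$, $\kappa(I)=q$, $\kappa(L)=2+p$. So $q\le3$, $p\le1$, $0\le q-p\le2$.
* If $|I|=9$, then $y=1+q-p$, $\kappa(I)=1+q$, $\kappa(L)=1+p$. So $q\le2$, $p\le2$, $|q-p|\le1$.

The number of multisets of parts from $\{1,2\}$ with sum $0,1,2,3$ is $1,1,2,2$, and in all cases at hand at most four blocks are used. For $|I|=8$ the pairs $(q,p)=(0,0),(1,0),(2,0),(1,1),(2,1),(3,1)$ contribute $1+1+2+1+2+2=9$ orbits. For $|I|=9$ the pairs $(0,0),(1,0),(0,1),(1,1),(1,2),(2,1),(2,2)$ contribute $1+1+1+1+2+2+4=12$. Since $9\le12$, the character $\chi_1$ is no obstruction. Most of the orbits in the middle have repeated block sizes, and $\theta$ removes exactly those: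

**Lemma 6.** The stabilizer in $G$ of $(I,L)$ lies in $\ker\theta$ if and only if $t_1,\dots,t_{2D}$ are pairwise distinct.

*Proof.* If $t_r=t_{r'}$ with $r\ne r'$, some $g\in G$ exchanges $A_r$ and $A_{r'}$, exchanges $I\cap A_r$ and $I\cap A_{r'}$, and fixes everything else. It stabilizes $(I,L)$, and $\theta(g)=-1$. If the $t_r$ are distinct, any $g$ stabilizing $(I,L)$ maps each block to a block with the same $t$, hence fixes every block, and $\theta(g)=1$. $\square$

## 8. Four blocks of size four, by hand

Take $D=2$, $c=0$, so $i=8$, $l=10$, $n=18$. Then $|E|=2\cdot18+1=37$; the rank of $N_0$ is $8+3=11$ and that of $M$ is $12$. A set $X$ is independent in $N_0$ iff $|X\cap B_0|+\sum_r\max(|X\cap A_r|-2,0)\le3$.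

By Lemmas 5 and 6 we count the orbits in which $a_r=|I\cap A_r|$ are four *distinct* numbers in $\{0,1,2,3,4\}$. So exactly one value $o$ is omitted, and $\sum a_r=10-o$.

For $|I|=9$ we have $y=o-1\in\{0,1,2\}$:

* $o=1$: $L$ has block sizes $4,2,1,0$ and $|L\cap B_0|=2$, so $\kappa(L)=4>3$.
* $o=2$: $I$ has block sizes $0,1,3,4$ and $y=1$, so $\kappa(I)=4>3$.
* $o=3$: $I$ has block sizes $0,1,2,4$ and $y=2$, so $\kappa(I)=4>3$.

So $\chi$ does not occur in $F^9\otimes F^9$. For $|I|=8$ we have $y=o-2\in\{0,1,2\}$:

* $o=2$: $L$ has block sizes $4,3,1,0$ and $|L\cap B_0|=2$, so $\kappa(L)=5>3$.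
* $o=3$: $L$ has block sizes $4,3,2,0$ and $|L\cap B_0|=1$, so $\kappa(L)=4>3$.
* $o=4$: $I$ has block sizes $0,1,2,3$ and $y=2$, so $\kappa(I)=3$; $L$ has block sizes $4,3,2,1$ and $|L\cap B_0|=0$, so $\kappa(L)=3$. Both are independent.

So $\chi$ occurs exactly once in $F^8\otimes F^{10}$.

This is the collision of Section 5. In the surviving pair, $I$ has spent its whole budget. The only permitted moves from $L$ to $I$ are those that cost nothing, into the blocks of size $0$ or $1$. They lead to block sizes $1,1,2,3$ or $0,2,2,3$, and in both cases two blocks coincide.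

## 9. Distinct imbalances leave only $|I|=i$ and $|I|=l$

The general count needs one observation: $2D$ distinct integers in $[-D,D]$ are *all but one* of the $2D+1$ integers there. The omitted value is pinned down by adding the two budgets.

**Lemma 7.** Let $I\sqcup L=E_0$ with $I,L\in\mathcal I(N_0)$ and $t_1,\dots,t_{2D}$ pairwise distinct. Then $|I|\in\{i,l\}$. Those pairs with $|I|=i$ exist, and they form exactly one $G$-orbit.

*Proof.* **Step 1: add the budgets.** The purpose is an inequality that does not involve $y$. By (3), $\kappa(I)+\kappa(L)=D+2c+p+q$. By (2) this is at most $2T_D+2c$. So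
$$p+q\le2T_D-D. \tag{4}$$

**Step 2: find the omitted value.** Let $o\in[-D,D]$ be the integer that is not among the $t_r$. Since $p+q=\sum_r|t_r|$ and $\sum_{t=-D}^{D}|t|=2T_D$, we have $p+q=2T_D-|o|$. By (4), $|o|\ge D$. So $o=D$ or $o=-D$, and (4) is an equality. Then both $\kappa(I)$ and $\kappa(L)$ must equal $T_D+c$, since neither exceeds it and their sum is $2T_D+2c$.

**Step 3: read off $y$ and $|I|$.** From $\kappa(I)=y+p=T_D+c$ we get $y=T_D+c-p$.

* If $o=D$, then $p=T_D-D$, $q=T_D$, so $y=c+D$ and $|I|=2D^2-D+(c+D)=2D^2+c=i$.
* If $o=-D$, then $p=T_D$, $q=T_D-D$, so $y=c$ and $|I|=2D^2+D+c=l$.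

Since $D>0$, we have $i\ne l$, so $|I|=i$ forces the first alternative.

**Step 4: the case $|I|=i$ occurs, in one orbit.** Choose $I$ with $\{t_r\}=\{-D,\dots,D-1\}$ and $y=c+D$; this is possible, as $0\le c+D\le D+2c=|B_0|$. Let $L$ be its complement. By (3), $\kappa(I)=c+D+T_D-D=T_D+c$ and $\kappa(L)=D+2c-(c+D)+T_D=T_D+c$. So both are independent, and $|I|=i$. By Step 3 every pair with $|I|=i$ has this $y$ and this multiset $\{t_r\}$, and these data determine the orbit. $\square$

*Remark (why $2D$ blocks).* With $2D+1$ blocks, distinctness would force $p=q=T_D$. Independence would then say $y+T_D\le h$ and $b-y+T_D\le h$, where $h$ is the budget and $b=|B_0|$. The admissible $y\in[0,b]$ form an interval, and $|I|$ is a constant plus $y$. So whenever two sizes of $I$ are seen by $\theta$, all sizes between them are seen too. It is the single omitted value that allows two separated sizes.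

## 10. Completing the proof of Theorem 1

Let $M,\Gamma,\chi=\chi_\theta$ be as in Section 7. Fix $(j,k)$ with $j+k=i+l=n$ and $i\le j\le k\le l$. All these degrees are at least $i\ge8$, so Lemma 5 applies.

**Step 1: the reduced algebra.** By Lemma 4, $B^j\otimes B^k\cong F^j\otimes F^k$. By Lemmas 5(b) and 6, the multiplicity of $\chi$ there is the number of $G$-orbits of pairs in $P_{j,k}$ with distinct $t_r$. By Lemma 7 this number is $1$ if $j=i$, $k=l$. If $i<j\le k<l$, then $j\notin\{i,l\}$, and the number is $0$. This proves items 1 and 2 for $V=B(M)$.

**Step 2: the full algebra.** Here we show that passing from $B$ to $A$ adds nothing. By Lemma 4,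
$$A^j\otimes A^k\cong\bigoplus_{\varepsilon,\varepsilon'\in\{0,1\}}B^{j-\varepsilon}\otimes B^{k-\varepsilon'} .$$
All summands except $B^j\otimes B^k$ have total degree less than $n$, so $\chi$ does not occur in them, by Lemma 5(a). So the multiplicity of $\chi$ in $A^j\otimes A^k$ equals that in $B^j\otimes B^k$: it is $1$ for $(j,k)=(i,l)$ and $0$ for $i<j\le k<l$. This proves items 1 and 2 for $V=A(M)$.

**Step 3: the consequences.** If $V^i\otimes V^l$ were isomorphic to a subrepresentation of $(V^j\otimes V^k)^{\oplus m}$ with $i<j\le k<l$, the multiplicity of $\chi$ would give $1\le m\cdot0$. So no such $m$ exists. As computed in Section 1, every quadruple with $i<j\le k<l$, $i+l=j+k$ and $i\ge2(l-i)^2$ arises from some $D\ge2$ and $c\ge0$. For $D=2$ these are the quadruples $(d-1,d,d,d+1)$ with $d\ge9$. The case $D=2$, $c=0$ already disproves the conjecture for both $A(M)$ and $B(M)$. $\blacksquare$
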